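\title{The pentagon equation implies the hexagon equation in the profinite completion}

\begin{abstract}
Let $f$ be an element of the free profinite group $\widehat F_2$ that satisfies the pentagon equation in the profinite completion of the pure braid group on four strands. We prove that there is $\lambda\in\widehat{\mathbf Z}$ with $\lambda^2=24c_2(f)+1$ such that $(\lambda,f)$ satisfies the hexagon equation. This answers a question of Furusho; the existence of a square root of $24c_2(f)+1$, assumed in the question, is part of the conclusion. We also show that $\lambda$ is a unit, that it is unique up to one global sign, and that $x\mapsto x^\lambda$, $y\mapsto f^{-1}y^\lambda f$ is an automorphism of $\widehat F_2$. The proof derives from the pentagon a cocycle identity for the defect of the hexagon and differentiates it by Fox calculus over $\mathbf F_2$. The same argument shows that in the pro-$l$ setting $\lambda$ can be taken in $\mathbf Z_l$.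
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The equations}
For a group $G$, the profinite completion $\widehat G$ is the inverse limit of the finite quotients of $G$, and for a prime $l$ the pro-$l$ completion $G^{(l)}$ is the inverse limit of the quotients that are finite $l$-groups. Let $F_2$ be the free group on $x,y$, let $F=\widehat F_2$, and put $z=(xy)^{-1}$, so that $xyz=1$. For elements $a,b$ of a profinite group $\Gamma$ there is a unique continuous homomorphism $F\to\Gamma$ with $x\mapsto a$, $y\mapsto b$; the image of $u\in F$ is written $u(a,b)$. In the same way $a^n$ is defined for $n\in\widehat{\mathbf Z}=\prod_l\mathbf Z_l$. We write $(a,b)=aba^{-1}b^{-1}$ and $F'=\overline{[F,F]}$, so that $F/F'\cong\widehat{\mathbf Z}^2$.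

The braid group $B_4$ has generators $\sigma_1,\sigma_2,\sigma_3$ and relations $\sigma_1\sigma_3=\sigma_3\sigma_1$ and $\sigma_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\sigma_{i+1}$. The pure braid group $K_4$, the kernel of $B_4\to S_4$, is generated by
\[
x_{ij}=\sigma_{j-1}\cdots\sigma_{i+1}\,\sigma_i^2\,\sigma_{i+1}^{-1}\cdots\sigma_{j-1}^{-1}\qquad(1\le i<j\le4).
\]
For $f\in F$ and $\lambda=2m+1$ with $m\in\widehat{\mathbf Z}$, consider the equations
\begin{gather}
f(x,y)\,f(y,x)=1\quad\text{in }F,\tag{GT2}\label{GT2}\\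
f(z,x)\,z^m\,f(y,z)\,y^m\,f(x,y)\,x^m=1\quad\text{in }F,\tag{GT3}\label{GT3}\\
\begin{split}
f(x_{12},x_{23}x_{24})\,&f(x_{13}x_{23},x_{34})\\
&=f(x_{23},x_{34})\,f(x_{12}x_{13},x_{24}x_{34})\,f(x_{12},x_{23})\quad\text{in }\widehat K_4.
\end{split}\tag{GT5}\label{GT5}
\end{gather}
We call \eqref{GT3} the hexagon equation and \eqref{GT5} the pentagon equation. A pair $(\lambda,f)$ defines the endomorphism $x\mapsto x^\lambda$, $y\mapsto f^{-1}y^\lambda f$ of $F$, which sends $x$ and $y$ to conjugates of their $\lambda$-th powers; for $f\in F'$, equations \eqref{GT2} and \eqref{GT3} make it do the same to $z$ (Remark~\ref{rem:z}).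

It is known that \eqref{GT5} implies \eqref{GT2} and $f\in F'$; Lemma~\ref{lem:GT2} gives short proofs. The group $F'/\overline{[F,F']}$ is isomorphic to $\widehat{\mathbf Z}$ and is generated by the class of $(x,y)$. For $f\in F'$ define $c_2(f)\in\widehat{\mathbf Z}$ by $f\equiv(x,y)^{c_2(f)}$ modulo $\overline{[F,F']}$. All these definitions have pro-$l$ analogs, with $\mathbf Z_l$ in place of $\widehat{\mathbf Z}$.

\subsection*{The question}
The pentagon does not contain $\lambda$, but the hexagon leaves little choice for it: reading \eqref{GT3} modulo $\overline{[F,F']}$ gives $\lambda^2=24c_2(f)+1$ (Lemma~\ref{lem:square}). One may therefore ask whether the pentagon implies the hexagon for a square root $\lambda$ of $24c_2(f)+1$. In the pro-$l$ setting this is known: if $f\in F_2^{(l)}$ satisfies \eqref{GT5} in $K_4^{(l)}$, then $(\lambda,f)$ satisfies \eqref{GT3} and \eqref{GT2} with $\lambda=\pm(24c_2(f)+1)^{1/2}$ for a suitable sign, where $\lambda$ possibly lies in a quadratic extension of $\mathbf Z_l$.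 The analogous statement holds in the pro-nilpotent completions. The profinite question was posed by Furusho \cite{Furusho}:
\begin{quote}
Let $f\in\widehat F_2$ satisfy \eqref{GT5}, and assume that $24c_2(f)+1$ is a square in $\widehat{\mathbf Z}$. Is there $\lambda\in\widehat{\mathbf Z}$ with $\lambda^2=24c_2(f)+1$ such that $(\lambda,f)$ satisfies \eqref{GT3}?
\end{quote}
Every square root $\lambda$ of $24c_2(f)+1$ is odd, and $\widehat{\mathbf Z}$ is torsion free, so $m=(\lambda-1)/2$ is well defined. The pro-$l$ result suggests a positive answer, but it does not give one. The pro-$l$ completions see only the nilpotent finite quotients of $F_2$, and the sign of a square root in $\widehat{\mathbf Z}$ can be changed at each prime separately. The trivial solution of the pentagon already shows both phenomena.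

\begin{example}\label{ex:f=1}
Let $f=1$. Then $c_2(f)=0$, and the square roots of $1$ correspond to the elements $m=(m_l)_l\in\prod_l\mathbf Z_l$ with every $m_l\in\{0,-1\}$. The hexagon reads $z^my^mx^m=1$. It holds for $m=0$, and for $m=-1$ because $z^{-1}=xy$. Hence in $\prod_lF_2^{(l)}$ it holds for every square root of $1$. In $F$ it does not. Map $F$ onto the dihedral group of order $2N$ with $x$ a rotation of order $N$ and $y$ a reflection; then $z$ is a reflection. If $m$ is even, $z^my^mx^m\mapsto x^m$. If $m$ is odd, $z^my^mx^m\mapsto zy\,x^m=y^{-1}x^{-1}y\,x^m=x^{m+1}$. Letting $N$ vary, we get $m=0$ or $m=-1$, that is, $\lambda=\pm1$.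
\end{example}

So the non-nilpotent quotients tie together the signs at the different primes, and a proof must extract from the pentagon a single exponent $m\in\widehat{\mathbf Z}$ that works in all finite quotients at once. The example also suggests where to look: quotients in which $y^2=1$ and $x$ has arbitrary order.

\subsection*{Results}
The answer is yes, and the assumption on $24c_2(f)+1$ is automatic.

\begin{theorem}\label{thm:main}
Let $f\in\widehat F_2$ satisfy \eqref{GT5} in $\widehat K_4$. Then there is $\lambda\in\widehat{\mathbf Z}$ with $\lambda^2=24c_2(f)+1$ such that $(\lambda,f)$ satisfies \eqref{GT3}.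
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $f$ and $\lambda$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(a)] $\lambda\in\widehat{\mathbf Z}^\times$, and exactly two elements of $1+2\widehat{\mathbf Z}$ satisfy \eqref{GT3} with $f$, namely $\lambda$ and $-\lambda$. So among all square roots of $24c_2(f)+1$ exactly one pair $\pm\lambda$ works.
\item[(b)] The endomorphism $x\mapsto x^\lambda$, $y\mapsto f^{-1}y^\lambda f$ of $\widehat F_2$ is an automorphism.
\end{enumerate}
\end{theorem}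

Let $\widehat{GT}$ be the set of pairs $(\lambda,f)\in\widehat{\mathbf Z}^\times\times F'$ that satisfy \eqref{GT2}, \eqref{GT3}, \eqref{GT5} and induce an automorphism as in (b).

\begin{corollary}\label{cor:GT}
The map $(\lambda,f)\mapsto f$ sends $\widehat{GT}$ onto the set of all solutions of \eqref{GT5}, and it is exactly two-to-one.
\end{corollary}

\begin{theorem}\label{thm:prol}
Let $l$ be a prime and let $f\in F_2^{(l)}$ satisfy \eqref{GT5} in $K_4^{(l)}$. Then there is $m\in\mathbf Z_l$ such that $\lambda=2m+1$ satisfies $\lambda^2=24c_2(f)+1$ and $(\lambda,f)$ satisfies \eqref{GT3}. Thus the $\lambda$ of the pro-$l$ result quoted above can be taken in $\mathbf Z_l$.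
\end{theorem}

\subsection*{Outline of the proof}
Let $R_m\in F'$ be the defect of the hexagon, so that \eqref{GT3} means $R_m=1$. Four conjugates of the pentagon combine into a cocycle identity relating $R_m(x,y)$, $R_m(xy,w)$, $R_m(y,w)$ and $R_m(x,yw)$ in a free profinite group on $x,y,w$ inside $\widehat K_4$ (Section~\ref{sec:cocycle}). Taking the Fox derivative in $w$ at $w=1$ expresses $\partial_2R_m\cdot W$, for a certain element $W$ of the completed group ring, through a one-variable element $\rho_m(t)$ (Section~\ref{sec:derivative}). If $W$ is a unit, this has two consequences: a double coset argument produces an exponent $m$ with $R_m=1$ (Section~\ref{sec:cosets}), and $\rho_m=0$ forces $R_m=1$. In the pro-$l$ setting $W$ is a unit because $\mathbf F_l[[\mathbf Z_l]]$ is local, and Theorem~\ref{thm:prol} follows. In the profinite setting we first work over $\mathbf F_2$ in the quotient of $F$ where $y^2=1$. There $W$ is a unit, and we obtain $m\in\widehat{\mathbf Z}$ with $\rho_m=0$. A one-variable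 identity (Section~\ref{sec:onevar}) then shows that $W$ is a unit over all of $F$ (Section~\ref{sec:main}). Section~\ref{sec:model} carries out the method for $f=1$, where no braids are needed.

\subsection*{Two settings}
Sections~\ref{sec:hexagon}--\ref{sec:onevar} and Proposition~\ref{prop:cosets} are written for profinite completions and an arbitrary prime $l$. They hold word for word in the \emph{pro-$l$ setting}, in which all completions and all groups are pro-$l$ and $\mathbf Z_l$ replaces $\widehat{\mathbf Z}$. The one place where the pro-$l$ setting needs an extra argument is Lemma~\ref{lem:semidirect}(ii).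

\section{The hexagon equation by itself}\label{sec:hexagon}

In this section $f\in F'$; the pentagon is not used. The following observation will be applied constantly, and it is the main use of the condition $f\in F'$.

\begin{lemma}\label{lem:central}
Let $a,b,c$ be elements of a profinite group and let $f\in F'$. If $a$ and $b$ commute, then $f(a,b)=1$. If $c$ commutes with $a$ and $b$, then $f(ca,b)=f(a,b)=f(a,cb)$.
\end{lemma}

\begin{proof}
The first claim holds because $\overline{\langle a,b\rangle}$ is abelian. For the second, $\overline{\langle c\rangle}$ commutes with $\overline{\langle a,b\rangle}$, so $u\mapsto u(c,1)u(a,b)$ is a continuous homomorphism. It sends $x\mapsto ca$ and $y\mapsto b$, hence $f(ca,b)=f(c,1)f(a,b)=f(a,b)$. For $f(a,cb)$ use $u\mapsto u(1,c)u(a,b)$.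
\end{proof}

\begin{lemma}\label{lem:square}
If $f\in F'$ and $\lambda=2m+1$ satisfy \eqref{GT3}, then $\lambda^2=24c_2(f)+1$.
\end{lemma}

\begin{proof}
Work in $F/\overline{[F,F']}$, where $C=(x,y)$ is central and the commutator is bimultiplicative. Every continuous endomorphism of $F$ preserves $\overline{[F,F']}$, so $f(a,b)=(a,b)^{c_2(f)}$ for $a,b\in F$. Since $(y,z)=(y,x)^{-1}=C$ and $(z,x)=(y,x)^{-1}=C$, the three factors $f$ in \eqref{GT3} contribute $C^{3c_2(f)}$. From $y^nx=xy^nC^{-n}$ we get $(xy)^n=x^ny^nC^{-n(n-1)/2}$ by induction for $n\ge0$, and by continuity for $n\in\widehat{\mathbf Z}$. Hence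
\[
z^my^mx^m=C^{m(m-1)/2}\,y^{-m}x^{-m}y^mx^m=C^{m(m-1)/2-m^2}=C^{-m(m+1)/2}.
\]
So \eqref{GT3} gives $m(m+1)=6c_2(f)$, and $\lambda^2=4m(m+1)+1=24c_2(f)+1$.
\end{proof}

By Lemma~\ref{lem:square}, Theorems~\ref{thm:main} and~\ref{thm:prol} reduce to finding any $m$ for which the hexagon holds. Put
\[
s=f(z,y),\qquad h=f(x,z),\qquad R_m=x^{-m}f^{-1}y^{-m}\,s\,z^{-m}\,h\qquad(m\in\widehat{\mathbf Z}),
\]
where $f=f(x,y)$. Since $xyz=1$, we have $R_m\in F'$. If \eqref{GT2} holds, then $h^{-1}=f(z,x)$ and $s^{-1}=f(y,z)$, so $R_m^{-1}$ is the left side of \eqref{GT3}. Thus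
\begin{equation}\label{eq:R}
\text{under \eqref{GT2}, the pair $(2m+1,f)$ satisfies \eqref{GT3} if and only if $R_m=1$.}
\end{equation}

\begin{lemma}\label{lem:pm}
Let $f\in F'$ satisfy \eqref{GT2}. If $(\lambda,f)$ satisfies \eqref{GT3}, so does $(-\lambda,f)$.
\end{lemma}

\begin{proof}
The equation $R_m=1$ says that $f(a,b)^{-1}b^{-m}f(c,b)c^{-m}f(a,c)=a^m$ for all $a,b$ in a profinite group, with $c=(ab)^{-1}$. Take $a=x$, $b=z$. Then $c=xyx^{-1}=z^{-1}yz$, so $f(c,z)=z^{-1}f(y,z)z$, $c^{-m}=xy^{-m}x^{-1}$ and $f(x,c)=xf(x,y)x^{-1}$. Therefore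
\[
f(x,z)^{-1}z^{-m-1}f(y,z)\,(zx)\,y^{-m}f(x,y)\,x^{-1}=x^m .
\]
As $zx=y^{-1}$ and $f(x,z)^{-1}=f(z,x)$, this is \eqref{GT3} with $-m-1$ in place of $m$, and $2(-m-1)+1=-\lambda$.
\end{proof}

\begin{remark}\label{rem:z}
Let $f\in F'$ and $\lambda=2m+1$ satisfy \eqref{GT2} and \eqref{GT3}, and let $\varphi(x)=x^\lambda$, $\varphi(y)=f^{-1}y^\lambda f$. From $R_{-m-1}=1$ and $R_m=1$ we get $x^{m+1}f^{-1}y^{m+1}s=h^{-1}z^{-m-1}$ and $y^mf=sz^{-m}hx^{-m}$. Hence $\varphi(xy)=x^m\cdot x^{m+1}f^{-1}y^{m+1}\cdot y^mf=x^mh^{-1}z^{-\lambda}hx^{-m}$, that is, $\varphi(z)=(hx^{-m})^{-1}z^\lambda(hx^{-m})$.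
\end{remark}

\section{Completed group rings and Fox calculus}\label{sec:fox}

Fix a prime $l$ and put $k=\mathbf F_l$. For a profinite group $\Gamma$, the completed group ring is $k[[\Gamma]]=\varprojlim k[\Gamma/U]$, where $U$ runs over the open normal subgroups. It is an inverse limit of finite rings. The augmentation $\varepsilon\colon k[[\Gamma]]\to k$ sends every group element to $1$. A continuous homomorphism of groups induces one of rings. For $c\in k[[F]]$ and $a,b\in\Gamma$ we write $c(a,b)\in k[[\Gamma]]$ for the image of $c$ under $x\mapsto a$, $y\mapsto b$. The canonical generator of $\widehat{\mathbf Z}$ is written $t$, and for $c=c(t)\in k[[\widehat{\mathbf Z}]]$ and $a\in\Gamma$ we write $c(a)$ for the image under $t\mapsto a$. An element $n\in\widehat{\mathbf Z}$ used as a coefficient means its image in $k$.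

\begin{lemma}\label{lem:rings}
\begin{enumerate}
\item[(i)] If $\alpha,W\in k[[\Gamma]]$ and $\alpha W$ is a unit, then $\alpha$ and $W$ are units.
\item[(ii)] $t-1$ is not a zero divisor in $k[[\widehat{\mathbf Z}]]$.
\item[(iii)] Distinct elements of $\Gamma$ are linearly independent in $k[[\Gamma]]$.
\item[(iv)] If $C\subset\Gamma$ is compact and $u\in\Gamma$ lies in the image of $C$ in every finite quotient $\Gamma/U$, then $u\in C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) In a finite ring, $ab=1$ makes left multiplication by $b$ injective, hence surjective; so $bc=1$ for some $c$, and $c=abc=a$. Thus one-sided inverses are two-sided, and the images of $\alpha$ and $W$ in each $k[\Gamma/U]$ are units. Inverses are unique, so they form compatible systems.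
(ii) Let $(t-1)\mu=0$. The image of $\mu$ in $k[\mathbf Z/N]$ is invariant under $t$, so all its coefficients equal some $c_N$. The map $k[\mathbf Z/Nl]\to k[\mathbf Z/N]$ adds up $l$ coefficients, so $c_N=lc_{Nl}=0$.
(iii) Finitely many distinct elements stay distinct in some $\Gamma/U$.
(iv) The sets $uU\cap C$ are closed, nonempty and form a directed family, so they have a common point, and $\bigcap_UuU=\{u\}$.
\end{proof}

Let $p\colon\Gamma\to\Gamma_0$ be a continuous homomorphism. A \emph{$p$-derivation} is a continuous map $D\colon\Gamma\to k[[\Gamma_0]]$ with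
\[
D(uu')=D(u)+p(u)D(u').
\]
Then $D(1)=0$ and $D(u^{-1})=-p(u)^{-1}D(u)$. Equivalently, $u\mapsto(D(u),p(u))$ is a continuous homomorphism to the profinite group $k[[\Gamma_0]]\rtimes\Gamma_0$ with product $(c,a)(c',a')=(c+ac',aa')$; this group is pro-$l$ when $\Gamma_0$ is. So a $p$-derivation is determined by its values on topological generators, and if $\Gamma$ is free profinite on a finite set, these values can be prescribed freely. The \emph{Fox derivatives} $\partial_1,\partial_2\colon F\to k[[F]]$ are the derivations for $p=\mathrm{id}$ with $\partial_1x=1$, $\partial_1y=0$, $\partial_2x=0$, $\partial_2y=1$. For a $p$-derivation $D$ on $\Gamma$, elements $a,b\in\Gamma$ and $u\in F$ there is the chain rule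
\begin{equation}\label{eq:chain}
D\bigl(u(a,b)\bigr)=(\partial_1u)\bigl(p(a),p(b)\bigr)D(a)+(\partial_2u)\bigl(p(a),p(b)\bigr)D(b);
\end{equation}
indeed, as functions of $u$ both sides are derivations along $u\mapsto p(u(a,b))$, and they agree at $x$ and $y$. The map $u\mapsto u-1$ is a derivation, since $uu'-1=(u-1)+u(u'-1)$, so \eqref{eq:chain} gives
\begin{equation}\label{eq:fund}
u-1=\partial_1u\,(x-1)+\partial_2u\,(y-1)\qquad(u\in F).
\end{equation}
The map $\varepsilon\circ\partial_i$ is a homomorphism to the abelian group $k$, so $\varepsilon(\partial_iu)=0$ for $u\in F'$.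

In one variable, let $[n]_t\in k[[\widehat{\mathbf Z}]]$ be the value at $t^n$ of the derivation with $t\mapsto1$. For $n\ge0$ it is $1+t+\dots+t^{n-1}$. For all $n\in\widehat{\mathbf Z}$ we have $[n]_t(t-1)=t^n-1$, $\varepsilon([n]_t)=n$, and $D(a^n)=[n]_{p(a)}D(a)$, by the same comparison of derivations.

We shall pass from group rings back to groups through permutation modules. Let $\Gamma$ be a finite quotient of $F$, and let $o$ be the base point of the coset space $\Gamma/\langle x\rangle$. The ring $k[[F]]$ acts on $k[\Gamma/\langle x\rangle]$, and $(x-1)o=0$, so \eqref{eq:fund} gives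
\begin{equation}\label{eq:base}
uo-o=\partial_2u\,(y-1)o\qquad(u\in F).
\end{equation}

\begin{lemma}\label{lem:vanish}
If $u\in F'$ and $\partial_2u=0$ in $k[[F]]$, then $u=1$.
\end{lemma}

\begin{proof}
By \eqref{eq:base}, $uo=o$, so $u\in\langle x\rangle$ in every finite quotient. By Lemma~\ref{lem:rings}(iv), $u=x^n$ for some $n\in\widehat{\mathbf Z}$, and $n=0$ because $u$ is trivial in $F/F'$.
\end{proof}

\section{The method when $f=1$}\label{sec:model}

Let $E$ be the free profinite group on $x,y,w$, and let $p\colon E\to F$ send $x\mapsto x$, $y\mapsto y$, $w\mapsto1$. The composite $F\to E\to F$ is the identity, so we regard $F$ as a subgroup of $E$. The kernel $M$ of $p$ is the closed normal subgroup generated by $w$. Let $D\colon E\to k[[F]]$ be the $p$-derivation with $D(w)=1$, $D(x)=D(y)=0$: the derivative in $w$ at $w=1$. It vanishes on $F$, it is additive on $M$, and the product rule gives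
\begin{align}
D(u\nu u^{-1})&=p(u)D(\nu)&&(u\in E,\ \nu\in M),\label{eq:D1}\\
D(cuc^{-1})&=c\,D(u)&&(c\in F,\ u\in E).\label{eq:D2}
\end{align}
For \eqref{eq:D1}, the three terms are $D(u)$, $p(u)D(\nu)$ and $p(u\nu)D(u^{-1})=-D(u)$. For $R\in F$ put $\rho(t)=(\partial_2R)(t,1)\in k[[\widehat{\mathbf Z}]]$. By \eqref{eq:chain},
\begin{equation}\label{eq:D3}
D\bigl(R(a,\nu)\bigr)=\rho(a)D(\nu)\qquad(a\in F,\ \nu\in M).
\end{equation}
The objects $E,p,M,D$ are those of the general proof. We write $\rho_m(t)=(\partial_2R_m)(t,1)$.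

\subsection*{The cocycle identity and its derivative}
For $f=1$ we have $R_m(a,b)=a^{-m}b^{-m}(ab)^m$. The element $x^{-m}y^{-m}w^{-m}(xyw)^m$ can be split by grouping $xyw$ as $(xy)w$ or as $x(yw)$:
\begin{equation}\label{eq:toy}
R_m(x,y)\,R_m(xy,w)=x^{-m}R_m(y,w)\,x^m\cdot R_m(x,yw).
\end{equation}
On the left $(xy)^{\pm m}$ cancels, and on the right $x^{\pm m}$ and then $(yw)^{\pm m}$ cancel. Apply $D$. The left side gives $R_m\,\rho_m(xy)$. On the right, the first factor lies in $M$ and gives $x^{-m}\rho_m(y)$, and the second gives $\partial_2R_m\cdot D(yw)=\partial_2R_m\cdot y$. Thus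
\begin{equation}\label{eq:toyD}
\partial_2R_m\cdot y=R_m\,\rho_m(xy)-x^{-m}\rho_m(y).
\end{equation}
The two-variable object $\partial_2R_m$ is controlled by the one-variable object $\rho_m$. Since $y$ is a unit, $\rho_m=0$ implies $\partial_2R_m=0$ and then $R_m=1$ by Lemma~\ref{lem:vanish}. Little is lost by working over $\mathbf F_2$: here $t^m\rho_m=-m+t[m]_t$, so $(t-1)t^m\rho_m=t^{m+1}-t-m(t-1)$. Over $\mathbf F_2$ this is $t^{m+1}-t$ for even $m$ and $t^{m+1}-1$ for odd $m$, and it vanishes exactly for the values $m=0,-1$ of Example~\ref{ex:f=1}.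

\subsection*{How an exponent appears}
For general $f$ no value of $m$ is given in advance. To see how the cocycle identity creates one, let $R\in F'$ be any element satisfying \eqref{eq:toy} with the conjugation by $x^m$ omitted:
\[
R(x,y)\,R(xy,w)=R(y,w)\,R(x,yw).
\]
As before, $\partial_2R=[R\,\rho(z^{-1})-\rho(y)]y^{-1}$. Insert this into \eqref{eq:base} and multiply by $R^{-1}$:
\[
o-R^{-1}o=\rho(z^{-1})\,y^{-1}(y-1)o-R^{-1}\rho(y)\,y^{-1}(y-1)o .
\]
The first term on the right begins with a combination of powers of $z$ whose coefficients add up to $\varepsilon(\rho)=0$. It dies in the space $k[\langle z\rangle\backslash\Gamma/\langle x\rangle]$ spanned by double cosets. What remains says that the double coset of $1$ is a linear combination of double cosets of elements $R^{-1}y^i$. Double cosets form a basis, so it is one of them. By Lemma~\ref{lem:rings}(iv), $1=z^jR^{-1}y^ix^n$ with $i,j,n\in\widehat{\mathbf Z}$, and $R\in F'$ forces $i=j=n$. So $R=y^nx^nz^n$: a word of the shape of the hexagon, with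 an exponent in $\widehat{\mathbf Z}$ that was not in the hypothesis.

For general $f$ two things change. The cocycle identity holds only after the four terms are conjugated by values of $f$, two of which lie in $\widehat K_4$ and not in $E$; this is where the pentagon enters. And the unit $y=D(yw)$ in \eqref{eq:toyD} becomes an element $W$ that is not visibly a unit.

\section{The pure braid group on four strands}\label{sec:braids}

\subsection*{Relations}
For $b\in B_4$ write $u^b=b^{-1}ub$. The braid relations give $\sigma_1^{-1}\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2^{-1}$ and $\sigma_2^{-1}\sigma_3\sigma_2=\sigma_3\sigma_2\sigma_3^{-1}$, so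
\begin{equation}\label{eq:alt}
x_{13}=\sigma_2\sigma_1^2\sigma_2^{-1}=\sigma_1^{-1}\sigma_2^2\sigma_1,\qquad x_{24}=\sigma_3\sigma_2^2\sigma_3^{-1}=\sigma_2^{-1}\sigma_3^2\sigma_2 .
\end{equation}
We need conjugation by three braids.

\emph{The braid $\sigma_1$.} It fixes $x_{12}$ and $x_{34}$, and $x_{23}^{\sigma_1}=x_{13}$, $x_{24}^{\sigma_1}=\sigma_3x_{13}\sigma_3^{-1}=x_{14}$.

\emph{The braid $\tau=\sigma_3\sigma_2\sigma_1$.} We have $\sigma_1\tau=\sigma_3\sigma_1\sigma_2\sigma_1=\tau\sigma_2$ and $\sigma_2\tau=\sigma_3\sigma_2\sigma_3\sigma_1=\tau\sigma_3$, so $\sigma_1^\tau=\sigma_2$ and $\sigma_2^\tau=\sigma_3$. This gives the images of $x_{12},x_{13},x_{23}$. Moreover $x_{34}^\tau=\sigma_1^{-1}(\sigma_2^{-1}\sigma_3^2\sigma_2)\sigma_1=x_{24}^{\sigma_1}=x_{14}$, $x_{24}^\tau=\sigma_1^{-1}\sigma_2^2\sigma_1=x_{13}$ and $x_{14}^\tau=\sigma_1^2$. Altogether,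
\[
x_{12}\mapsto x_{23}\mapsto x_{34}\mapsto x_{14}\mapsto x_{12},\qquad x_{13}\mapsto x_{24}\mapsto x_{13}.
\]
Since $x_{12}$ and $x_{34}$ commute, so do $x_{23}$ and $x_{14}$.

\emph{The braid $\upsilon=\sigma_2\sigma_1$.} From $\sigma_1\upsilon=\upsilon\sigma_2$ we get $x_{12}^\upsilon=x_{23}$, and \eqref{eq:alt} gives $x_{23}^\upsilon=x_{13}$, $x_{13}^\upsilon=x_{12}$, $x_{34}^\upsilon=x_{24}^{\sigma_1}=x_{14}$ and $x_{24}^\upsilon=\sigma_1^{-1}\sigma_2^{-2}\sigma_3^2\sigma_2^2\sigma_1=x_{13}^{-1}x_{34}x_{13}$.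

\emph{Twists.} Put $\zeta_{ijk}=x_{ij}x_{ik}x_{jk}$ and $\zeta=\zeta_{123}$. Then $\zeta=\sigma_1^2\sigma_2\sigma_1^2\sigma_2=(\sigma_1\sigma_2\sigma_1)^2$. Conjugation by $\sigma_1\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2$ interchanges $\sigma_1$ and $\sigma_2$, so $\zeta$ commutes with $\sigma_1$ and $\sigma_2$. Consequently $\zeta_{234}=\zeta^\tau$ commutes with $\sigma_2,\sigma_3$, and $\zeta_{134}=\zeta_{234}^{\sigma_1}$ commutes with $x_{13},x_{14},x_{34}$. A product $abc$ that commutes with its factors equals its cyclic rotations, so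
\begin{equation}\label{eq:rot}
x_{13}x_{23}=x_{12}^{-1}\zeta,\quad x_{23}x_{12}=x_{13}^{-1}\zeta,\quad x_{14}x_{34}=x_{13}^{-1}\zeta_{134},\quad x_{34}x_{13}=x_{14}^{-1}\zeta_{134}.
\end{equation}
Let $\Delta=\zeta\,x_{14}x_{24}x_{34}$ be the full twist. As $x_{23}$ commutes with $x_{14}$,
\begin{equation}\label{eq:Delta}
\Delta=x_{12}x_{13}x_{14}\,\zeta_{234}=x_{12}x_{13}x_{14}\cdot x_{23}x_{24}\cdot x_{34}=x_{12}x_{13}x_{14}\cdot x_{24}x_{34}\cdot x_{23}.
\end{equation}
The element $\Delta$ is central in $B_4$. Indeed, $x_{14}x_{24}x_{34}=\tau\tau'$ with $\tau'=\sigma_1\sigma_2\sigma_3$, and $\sigma_{i+1}\tau'=\tau'\sigma_i$ for $i=1,2$ (reverse the words in $\tau\sigma_{i+1}=\sigma_i\tau$). So $\sigma_i\tau\tau'=\tau\sigma_{i+1}\tau'=\tau\tau'\sigma_i$, and $\Delta$ commutes with $\sigma_1,\sigma_2$. Conjugating by $\tau$, the element $x_{12}x_{13}x_{14}=(x_{14}x_{24}x_{34})^\tau$ commutes with $\sigma_3$; so does $\zeta_{234}$, and hence so does $\Delta$.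

\subsection*{A free normal subgroup}
Let $K_3=\langle x_{12},x_{13},x_{23}\rangle\subset K_4$ be the pure braid group on the first three strands. We use the following standard facts. By Artin's theorem, forgetting the last strand is a homomorphism $p\colon K_4\to K_3$ that fixes $K_3$ and kills $x_{14},x_{24},x_{34}$, and its kernel is free on these three elements. Likewise $K_3=\langle x_{13},x_{23}\rangle\rtimes\langle x_{12}\rangle$, with the first factor free on $x_{13},x_{23}$ and the second infinite cyclic. Finally, $K_4^{\mathrm{ab}}$ is free abelian on the classes of the six $x_{ij}$. Conjugating the two decompositions by $\tau$ and by $\upsilon$ gives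
\[
K_4=\langle x_{12},x_{13},x_{14}\rangle\rtimes\langle x_{23},x_{24},x_{34}\rangle,\qquad K_3=\langle x_{12},x_{13}\rangle\rtimes\langle x_{23}\rangle=\langle x_{12},x_{13}\rangle\times\langle\zeta\rangle,
\]
with the first factors free on the displayed generators. The last equality holds because $\zeta$ is central in $K_3$ and congruent to $x_{23}$ modulo $\langle x_{12},x_{13}\rangle$. We need these free groups to stay free after completing $K_4$.

\begin{lemma}\label{lem:semidirect}
Let $G=N\rtimes H$ with $N$ finitely generated.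
\begin{enumerate}
\item[(i)] The map $\widehat N\to\widehat G$ is injective.
\item[(ii)] If $H$ acts trivially on $N^{\mathrm{ab}}$, then $N^{(l)}\to G^{(l)}$ is injective.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $U_n$ be the intersection of the normal subgroups of $N$ of index at most $n$ (in (ii), of $l$-power index at most $n$). There are finitely many of them, so $P=N/U_n$ is finite (a finite $l$-group), $U_n$ is characteristic, and the completion of $N$ is the inverse limit of these $P$. Let $B$ be the image of $H$ in $\mathrm{Aut}(P)$. Then $G$ maps onto the finite group $P\rtimes B$, into which $P$ embeds; this proves (i). For (ii) we need $B$ to be an $l$-group. Let $\Phi=P^l[P,P]$ be the Frattini subgroup and let $g_1,\dots,g_d$ generate $P$. Every tuple in $g_1\Phi\times\dots\times g_d\Phi$ generates $P$. The group $B$ acts trivially on $P/\Phi$, so it permutes these tuples, and it does so freely. Hence $|B|$ divides $|\Phi|^d$.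
\end{proof}

For $N=\langle x_{12},x_{13},x_{14}\rangle$ the hypothesis of (ii) holds: $N^{\mathrm{ab}}\to K_4^{\mathrm{ab}}$ is injective, and conjugation in $K_4$ does not change classes in $K_4^{\mathrm{ab}}$. So in both settings we may set
\[
x=x_{12},\qquad y=x_{13},\qquad w=x_{14},
\]
and identify the group $E$ of Section~\ref{sec:model} with a closed \emph{normal} subgroup of $\widehat K_4$. Moreover $\widehat K_3=F\times\overline{\langle\zeta\rangle}$ is a retract of $\widehat K_4$, and the map $p\colon\widehat K_4\to\widehat K_3$ restricts on $E$ to the map $p$ of Section~\ref{sec:model}. In this notation $x_{23}=z\zeta$.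

\subsection*{Consequences of the pentagon}

\begin{lemma}\label{lem:GT2}
If $f\in F$ satisfies \eqref{GT5}, then $f\in F'$ and $f$ satisfies \eqref{GT2}.
\end{lemma}

\begin{proof}
Let $f\equiv x^{n_1}y^{n_2}$ modulo $F'$. In the abelianization of $\widehat K_4$, the coefficients of $x_{12}$ and of $x_{34}$ in \eqref{GT5} give $n_1=2n_1$ and $n_2=2n_2$. So $f\in F'$.

The assignment $\sigma_1,\sigma_3\mapsto\sigma_1$, $\sigma_2\mapsto\sigma_2$ respects the relations of $B_4$ and defines a homomorphism $B_4\to\langle\sigma_1,\sigma_2\rangle$. It fixes $K_3$, and by \eqref{eq:alt} it sends $x_{34}\mapsto x_{12}$, $x_{24}\mapsto\sigma_1\sigma_2^2\sigma_1^{-1}=x_{12}x_{13}x_{12}^{-1}$, $x_{14}\mapsto\sigma_1x_{13}\sigma_1^{-1}=x_{23}$. So it maps $K_4$ to $K_3$. Complete, and compose with the projection $\widehat K_3\to F$ killing $\zeta$. Then $x_{12},x_{34}\mapsto x$, $x_{13}\mapsto y$, $x_{23}\mapsto z$, $x_{24}\mapsto xyx^{-1}$, and since $zxy=1$ and $yz=x^{-1}$, equation \eqref{GT5} becomes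
\[
f(x,x^{-1})\,f(x^{-1},x)=f(z,x)\,f(xy,xy)\,f(x,z).
\]
Thus $f(z,x)f(x,z)=1$. The endomorphism $x\mapsto x$, $y\mapsto z$ of $F$ is invertible, with inverse $x\mapsto x$, $y\mapsto(yx)^{-1}$. Hence $f(y,x)f(x,y)=1$.
\end{proof}

From now on $f$ satisfies \eqref{GT5}. By Lemma~\ref{lem:central} and $x_{23}=z\zeta$,
\[
h=f(x,z)=f(x_{12},x_{23}),\qquad s=f(z,y)=f(x_{23},x_{13}).
\]
Put
\[
\kappa=f(x_{13}x_{23},x_{34}),\qquad Q=f(x_{23}x_{12},x_{14}x_{34}).
\]
By \eqref{eq:rot}, $x$ commutes with both arguments of $\kappa$ and $y$ commutes with both arguments of $Q$. Also $p(\kappa)=1=p(Q)$, since $p$ kills the second arguments. So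
\begin{equation}\label{eq:kQ}
\kappa x=x\kappa,\qquad Qy=yQ,\qquad p(\kappa)=p(Q)=1 .
\end{equation}
Conjugation by a braid is an automorphism of $K_4$ and extends to $\widehat K_4$. The images of the seven arguments occurring in \eqref{GT5} are:
\[
\begin{array}{c|ccccccc}
 & x_{12}&x_{23}&x_{34}&x_{23}x_{24}&x_{13}x_{23}&x_{12}x_{13}&x_{24}x_{34}\\ \hline
\sigma_1& x_{12}&x_{13}&x_{34}&x_{13}x_{14}&x_{13}x_{23}&x_{23}x_{12}&x_{14}x_{34}\\
\tau& x_{23}&x_{34}&x_{14}&x_{34}x_{13}&x_{24}x_{34}&x_{23}x_{24}&x_{13}x_{14}\\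
\upsilon& x_{23}&x_{13}&x_{14}&x_{34}x_{13}&x_{12}x_{13}&x_{23}x_{12}&x_{14}x_{34}
\end{array}
\]
Three entries need \eqref{eq:rot}. In the first row, $\sigma_1$ fixes $x_{13}x_{23}=x_{12}^{-1}\zeta$ and sends $x_{12}x_{13}=\zeta x_{23}^{-1}$ to $\zeta x_{13}^{-1}=x_{23}x_{12}$. In the last row, $x_{24}x_{34}\mapsto x_{13}^{-1}x_{34}x_{13}x_{14}=x_{13}^{-1}\zeta_{134}=x_{14}x_{34}$. The pentagon and its three conjugates read
\begin{align}
f(x,x_{23}x_{24})\,\kappa&=f(x_{23},x_{34})\,f(xy,x_{24}x_{34})\,h,\tag{P0}\label{P0}\\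
f(x,yw)\,\kappa&=f(y,x_{34})\,Q\,f,\tag{P1}\label{P1}\\
f(x_{23},x_{34}y)\,f(x_{24}x_{34},w)&=f(x_{34},w)\,f(x_{23}x_{24},yw)\,f(x_{23},x_{34}),\tag{P2}\label{P2}\\
f(x_{23},x_{34}y)\,f(xy,w)&=f(y,w)\,Q\,s.\tag{P3}\label{P3}
\end{align}

\section{The cocycle identity}\label{sec:cocycle}

In \eqref{eq:toy} the powers cancel because they are adjacent. For general $f$ they are separated by values of $f$; the conjugating factors below and the four pentagons are what brings them together again.

\begin{proposition}\label{prop:cocycle}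
For every $m\in\widehat{\mathbf Z}$ put
\begin{align*}
T_1&=R_m, & T_2&=h^{-1}R_m(xy,w)\,h,\\
T_3&=\kappa^{-1}R_m(x,yw)\,\kappa, & T_4&=x^{-m}f^{-1}Q^{-1}R_m(y,w)\,Qfx^m .
\end{align*}
Then $T_1,\dots,T_4\in E$ and $T_1T_2=T_4T_3$.
\end{proposition}

\begin{proof}
The $T_i$ lie in $E$ because $E$ is normal in $\widehat K_4$. We have
\[
R_m(a,b)=a^{-m}f(a,b)^{-1}b^{-m}f(c,b)\,(ab)^mf(a,c),\qquad c=(ab)^{-1},
\]
and by Lemma~\ref{lem:central} we may multiply $c$, in $f(c,b)$ and $f(a,c)$, by any element commuting with $a$ and $b$. This turns $c$ into an argument that occurs in the pentagons. By \eqref{eq:Delta}, $(xyw)^{-1}=x_{24}x_{34}\cdot x_{23}\Delta^{-1}$, and $x_{23}$ commutes with $xy=\zeta x_{23}^{-1}$ and with $w$. Also $(xyw)^{-1}=x_{23}x_{24}\cdot x_{34}\Delta^{-1}$, and $x_{34}$ commutes with $x$ and with $yw=\zeta_{134}x_{34}^{-1}$. Finally $(yw)^{-1}=x_{34}\zeta_{134}^{-1}$. Hence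
\begin{align*}
R_m&=x^{-m}f^{-1}y^{-m}s\,(xy)^mh,\\
R_m(xy,w)&=(xy)^{-m}f(xy,w)^{-1}w^{-m}f(x_{24}x_{34},w)\,(xyw)^mf(xy,x_{24}x_{34}),\\
R_m(x,yw)&=x^{-m}f(x,yw)^{-1}(yw)^{-m}f(x_{23}x_{24},yw)\,(xyw)^mf(x,x_{23}x_{24}),\\
R_m(y,w)&=y^{-m}f(y,w)^{-1}w^{-m}f(x_{34},w)\,(yw)^mf(y,x_{34}).
\end{align*}
In $T_1T_2$ the factors $h^{\pm1}$ and then $(xy)^{\pm m}$ cancel. With $X=x^{-m}f^{-1}y^{-m}$ and $Y=(xyw)^mf(xy,x_{24}x_{34})\,h$,
\[
T_1T_2=X\cdot s\,f(xy,w)^{-1}\,w^{-m}f(x_{24}x_{34},w)\cdot Y .
\]
Now expand $T_4T_3$. At the left end, $Q^{-1}$ commutes with $y^{-m}$. In the middle stands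
\[
(yw)^m\,f(y,x_{34})\,Qf\;x^m\kappa^{-1}x^{-m}\,f(x,yw)^{-1}(yw)^{-m},
\]
which equals $1$, since $x^m\kappa^{-1}x^{-m}=\kappa^{-1}$ and $f(y,x_{34})Qf\kappa^{-1}f(x,yw)^{-1}=1$ by \eqref{P1}. At the right end, \eqref{P0} gives $(xyw)^mf(x,x_{23}x_{24})\kappa=f(x_{23},x_{34})\,Y$, because $xyw=\Delta\zeta_{234}^{-1}$ commutes with $x_{23}$ and $x_{34}$. So
\[
T_4T_3=X\cdot Q^{-1}f(y,w)^{-1}w^{-m}\bigl[f(x_{34},w)f(x_{23}x_{24},yw)f(x_{23},x_{34})\bigr]\cdot Y .
\]
By \eqref{P2} the bracket is $f(x_{23},x_{34}y)f(x_{24}x_{34},w)$. The element $w$ commutes with $x_{23}$ and with $x_{34}y=w^{-1}\zeta_{134}$, so $w^{-m}$ moves past $f(x_{23},x_{34}y)$. By \eqref{P3}, $Q^{-1}f(y,w)^{-1}f(x_{23},x_{34}y)=s\,f(xy,w)^{-1}$. The two expressions agree.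
\end{proof}

\section{The derivative along the fourth strand}\label{sec:derivative}

We want to apply $D$ to Proposition~\ref{prop:cocycle}. The factors $h$, $f$, $x^m$ lie in $F$ and are handled by \eqref{eq:D2}. The factors $Q$ and $\kappa$ are not given as elements of $E$, so $D$ cannot be applied to them. By \eqref{eq:kQ}, however, they can be absorbed into the second arguments: for $u\in F$,
\[
Q^{-1}u(y,w)Q=u(y,Q^{-1}wQ),\qquad\kappa^{-1}u(x,yw)\kappa=u(x,\kappa^{-1}yw\kappa).
\]
Two quantities are therefore needed, $D(Q^{-1}wQ)$ and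
\[
W=D(\kappa^{-1}yw\,\kappa)\in k[[F]].
\]
The first can be computed exactly.

\begin{lemma}\label{lem:Q}
$D(Q^{-1}wQ)=s$.
\end{lemma}

\begin{proof}
We have $x_{23}x_{12}=y^{-1}\zeta$, and $y$ commutes with $\zeta$ and with $wx_{34}=y^{-1}\zeta_{134}$. So $Q=f(\zeta,wx_{34})$ by Lemma~\ref{lem:central}. Let $L=\overline{\langle\zeta,wx_{34}\rangle}$. The group $p(L)=\overline{\langle\zeta\rangle}$ is central in $\widehat K_3$, so $p(aua^{-1})=p(u)$ for $a\in L$, $u\in E$. In particular $L$ normalizes $M$. Put $J(a)=D(awa^{-1})$ for $a\in L$. We claim that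
\begin{equation}\label{eq:J}
D(a\nu a^{-1})=D(\nu)J(a)\qquad(a\in L,\ \nu\in M).
\end{equation}
Both sides are continuous and additive in $\nu$, so it suffices to take $\nu=uwu^{-1}$ with $u\in E$. Then $a\nu a^{-1}=u'(awa^{-1})u'^{-1}$ with $u'=aua^{-1}\in E$, and \eqref{eq:D1} shows that both sides equal $p(u)J(a)$.

Taking $\nu=bwb^{-1}$ in \eqref{eq:J} gives $J(ab)=J(b)J(a)$, and $J(1)=1$. So $u\mapsto J\bigl(u(\zeta,wx_{34})^{-1}\bigr)$ is a continuous homomorphism $F\to k[[F]]^\times$. Since $x_{23}$ commutes with $w$, we have $\zeta w\zeta^{-1}=(xy)w(xy)^{-1}$ and $J(\zeta)=xy$. Since $\zeta_{134}$ commutes with $w$, conjugation by $wx_{34}=y^{-1}\zeta_{134}$ sends $w$ to $y^{-1}wy$, and $J(wx_{34})=y^{-1}$. The homomorphism therefore sends $x\mapsto z$, $y\mapsto y$ and coincides with $u\mapsto u(z,y)$. At $u=f$ this gives $J(Q^{-1})=f(z,y)=s$.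
\end{proof}

We do not compute $W$. The pentagon \eqref{P1} relates $\kappa$ to $Q$, and conjugating $yw$ by its two sides yields an equation for $W$ that decides when it is a unit. Put
\[
\alpha=1+(y-1)\,\partial_2f\in k[[F]],\qquad\eta(t)=(\partial_2e)(t,1)\in k[[\widehat{\mathbf Z}]],\quad\text{where } e=h^{-1}xy\,h .
\]

\begin{proposition}\label{prop:E}
In $k[[F]]$, for every $m\in\widehat{\mathbf Z}$,
\begin{gather}
\partial_2R_m\cdot W=x^{-m}f^{-1}\bigl[y^{-m}s\,z^{-m}\rho_m(z^{-1})-\rho_m(y)\,s\bigr],\tag{E1}\label{E1}\\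
\alpha\,W=\eta(y)\,s.\tag{E2}\label{E2}
\end{gather}
\end{proposition}

\begin{proof}
Apply $D$ to $T_1T_2=T_4T_3$. We have $D(T_1)=0$ and $p(T_1)=R_m$. By \eqref{eq:D2} and \eqref{eq:D3}, $D(T_2)=h^{-1}\rho_m(xy)$. By \eqref{eq:D2}, \eqref{eq:D3} and Lemma~\ref{lem:Q}, $D(T_4)=x^{-m}f^{-1}\rho_m(y)s$, and $p(T_4)=1$ because $R_m(y,1)=1$. Finally $T_3=R_m(x,\kappa^{-1}yw\kappa)$ with $p(\kappa^{-1}yw\kappa)=y$, so $D(T_3)=\partial_2R_m\cdot W$ by \eqref{eq:chain}. Thus
\[
R_mh^{-1}\rho_m(xy)=x^{-m}f^{-1}\rho_m(y)s+\partial_2R_m\cdot W .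
\]
Since $R_mh^{-1}=x^{-m}f^{-1}y^{-m}sz^{-m}$ and $xy=z^{-1}$, this is \eqref{E1}.

For \eqref{E2} let $b=f^{-1}yf\in F$, so that $\partial_2b=-f^{-1}\partial_2f+f^{-1}+f^{-1}y\,\partial_2f=f^{-1}\alpha$. We compute $D(v)$ in two ways for
\[
v=\bigl(f(x,yw)\kappa\bigr)^{-1}\,yw\,\bigl(f(x,yw)\kappa\bigr).
\]
First, $v=\kappa^{-1}b(x,yw)\kappa=b(x,\kappa^{-1}yw\kappa)$, so $D(v)=f^{-1}\alpha W$. Second, \eqref{P1} gives $v=f^{-1}Q^{-1}\mu Qf$ with $\mu=f(y,x_{34})^{-1}yw\,f(y,x_{34})$. As $x_{34}=(yw)^{-1}\zeta_{134}$, we have $f(y,x_{34})=h(y,w)$ and $\mu=e(y,w)$. So $Q^{-1}\mu Q=e(y,Q^{-1}wQ)$, and \eqref{eq:D2}, \eqref{eq:D3} and Lemma~\ref{lem:Q} give $D(v)=f^{-1}\eta(y)s$.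
\end{proof}

For $f=1$ we have $W=y$, $\alpha=s=1$, $\eta=t$, and \eqref{E1} is \eqref{eq:toyD}. In general, \eqref{E2} and Lemma~\ref{lem:rings}(i) show that $W$ and $\alpha$ are units wherever $\eta(y)$ is. The question of invertibility has been moved to one variable.

\section{Identities in one variable}\label{sec:onevar}

Put
\[
\gamma(t)=(\partial_2f)(t,1),\qquad\delta(t)=(\partial_2f)(t,t^{-1}),\qquad\theta(t)=\gamma(t^{-1})-\gamma(t),\qquad\beta(t)=t^{-1}\eta(t).
\]
None of these depends on $m$, and $\theta(t^{-1})=-\theta(t)$.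

\begin{lemma}\label{lem:onevar}
In $k[[\widehat{\mathbf Z}]]$:
\begin{gather}
\eta=t-(t-1)\delta,\qquad\beta=1+(t^{-1}-1)\delta,\label{eq:eta}\\
(t-1)\,t^m\rho_m=(t-1)(\theta-m)-t+t^{m+1}\beta,\label{eq:rho}\\
\beta(t^{-1})=\beta(t).\label{eq:sym}
\end{gather}
\end{lemma}

\begin{proof}
Substitute $(x,y)\mapsto(t,1)$. Then $z\mapsto t^{-1}$, the elements $f,s,h$ go to $1$, and $\partial_2z=-(xy)^{-1}x\mapsto-1$. By \eqref{eq:chain}, $\partial_2h=(\partial_2f)(x,z)\,\partial_2z\mapsto-\delta$. Hence $\partial_2e=-h^{-1}\partial_2h+h^{-1}x+h^{-1}xy\,\partial_2h\mapsto\delta+t-t\delta$, which is \eqref{eq:eta}.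

By \eqref{eq:fund} at $(t,1)$, $(\partial_1f)(t,1)(t-1)=0$, so $(\partial_1f)(t,1)=0$ by Lemma~\ref{lem:rings}(ii). Therefore $\partial_2s=(\partial_1f)(z,y)\,\partial_2z+(\partial_2f)(z,y)\mapsto\gamma(t^{-1})$. The six factors $x^{-m}$, $f^{-1}$, $y^{-m}$, $s$, $(xy)^m$, $h$ of $R_m$ have derivatives $0$, $-\gamma(t)$, $-m$, $\gamma(t^{-1})$, $t[m]_t$, $-\delta$ at $(t,1)$. The product of the preceding factors is $t^{-m}$ for the middle four and $1$ for the last. So $t^m\rho_m=\theta-m+t[m]_t-t^m\delta$. Multiply by $t-1$ and use $(t-1)\delta=t-t\beta$ to get \eqref{eq:rho}.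

Equation \eqref{eq:sym} uses \eqref{GT2}. Applying $\partial_2$ to $f(y,x)=f^{-1}$ gives $(\partial_1f)(y,x)=-f^{-1}\partial_2f$, and at $(t,t^{-1})$ this reads $(\partial_1f)(t^{-1},t)=-\delta(t)$. By \eqref{eq:fund} at $(t^{-1},t)$, we have $(\partial_1f)(t^{-1},t)(t^{-1}-1)=-\delta(t^{-1})(t-1)$. Hence $(t^{-1}-1)\delta(t)=(t-1)\delta(t^{-1})$, which is \eqref{eq:sym}.
\end{proof}

The element $\theta$ is unknown but odd under $t\mapsto t^{-1}$, while $\beta$ is even. This lets us eliminate $\theta$.

\begin{lemma}\label{lem:beta}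
If $\rho_m=0$ in $k[[\widehat{\mathbf Z}]]$ and $\lambda=2m+1$, then
\[
(t^{m+1}-t^{-m})\,\beta=\lambda\,(t-1)\qquad\text{and}\qquad[\lambda]_t\,\beta=\lambda\,t^m .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:rho}, $t^{m+1}\beta=t-(t-1)(\theta-m)$. Substituting $t\mapsto t^{-1}$ and multiplying by $t$ gives $t^{-m}\beta=1-(t-1)(\theta+m)$. The difference is the first identity. Since $t^{m+1}-t^{-m}=t^{-m}[\lambda]_t(t-1)$, the second follows by Lemma~\ref{lem:rings}(ii).
\end{proof}

\section{Finding the exponent}\label{sec:cosets}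

The equation $R_m=1$ says $h=z^ms^{-1}y^mfx^m$. The double coset argument of Section~\ref{sec:model}, applied to \eqref{E1} with $m=0$, produces an equation of this shape.

\begin{proposition}\label{prop:cosets}
Let $\Pi$ be the quotient of $F$ by a closed normal subgroup, and suppose that the image of $\eta(y)$ in $k[[\Pi]]$ is a unit. Then there are $i,j,n\in\widehat{\mathbf Z}$ with $h=z^js^{-1}y^ifx^n$ in $\Pi$.
\end{proposition}

\begin{proof}
Let $R=R_0=f^{-1}sh$ and $\rho=\rho_0$. Let $\Gamma$ be a finite quotient of $\Pi$, and work in $k[\Gamma]$. By \eqref{E2}, $W$ is a unit and $W^{-1}=s^{-1}\eta(y)^{-1}\alpha$. So \eqref{E1} gives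
\[
\partial_2R=f^{-1}\bigl[s\,\rho(z^{-1})\,s^{-1}-\rho(y)\bigr]\eta(y)^{-1}\alpha .
\]
Let $o$ be the base point of $\Gamma/\langle x\rangle$. The factor $\alpha$ is unknown as an element of $k[\Gamma]$, but its effect on $(y-1)o$ is simple. By \eqref{eq:base} for $u=f$,
\[
\alpha(y-1)o=(y-1)\bigl(o+\partial_2f\,(y-1)o\bigr)=(y-1)fo .
\]
Now use \eqref{eq:base} for $u=R$ and multiply by $s^{-1}f$:
\[
ho-s^{-1}fo=\rho(z^{-1})\,s^{-1}\eta(y)^{-1}(y-1)fo-s^{-1}\rho(y)\eta(y)^{-1}(y-1)fo .
\]
Let $\pi\colon k[\Gamma/\langle x\rangle]\to k[\langle z\rangle\backslash\Gamma/\langle x\rangle]$ be the projection. Since $\pi(z\xi)=\pi(\xi)$, we have $\pi(\rho(z^{-1})\xi)=\varepsilon(\rho)\pi(\xi)$, and $\varepsilon(\rho)=\varepsilon(\partial_2R)=0$ because $R\in F'$. A unit of a finite ring has finite order, so $\eta(y)^{-1}$ is a power of $\eta(y)$, and $\rho(y)\eta(y)^{-1}(y-1)$ is a linear combination of powers of $y$. Hence the double coset of $h$ is a linear combination of the double cosets of the elements $s^{-1}y^if$.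 The double cosets form a basis, so it equals one of them. Thus $h$ lies in the image of the compact set $\overline{\langle z\rangle}s^{-1}\overline{\langle y\rangle}f\overline{\langle x\rangle}$ in every finite quotient of $\Pi$, and Lemma~\ref{lem:rings}(iv) finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:prol}]
We are in the pro-$l$ setting, and $f\in F'$ satisfies \eqref{GT2} by Lemma~\ref{lem:GT2}. In $k[\mathbf Z/l^r]=k[t]/((t-1)^{l^r})$ the element $t-1$ is nilpotent, and $\eta\equiv1$ modulo $t-1$ by \eqref{eq:eta}. So $\eta$ is a unit of $k[[\mathbf Z_l]]$, and $\eta(y)$ is a unit of $k[[F]]$. Proposition~\ref{prop:cosets} with $\Pi=F$ gives $h=z^js^{-1}y^ifx^n$ with $i,j,n\in\mathbf Z_l$. In $F/F'$ the elements $f,s,h$ vanish and $z=-x-y$ in additive notation, so $n=j$ and $i=j$. With $m=j$ we have $R_m=1$. Now \eqref{eq:R} and Lemma~\ref{lem:square} give the theorem.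
\end{proof}

In the profinite setting this argument breaks at one point: $\varepsilon(\eta)=1$ does not make $\eta$ a unit of $k[[\widehat{\mathbf Z}]]$. For example, $1+t+t^2$ has augmentation $1$ over $\mathbf F_2$, but its image in $\mathbf F_2[\mathbf Z/3]$ is killed by $t-1$. Lemma~\ref{lem:beta} would help, but it needs an $m$ with $\rho_m=0$, which is what we are looking for. The way out is that Proposition~\ref{prop:cosets} needs only $\eta(y)$ to be a unit. It suffices to restrict the order of $y$, and $x$ may remain of arbitrary order, so that the exponent is still found in all of $\widehat{\mathbf Z}$.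

\begin{proposition}\label{prop:Pi}
Let $\Pi$ be the quotient of $F$ by the closed normal subgroup generated by $y^2$. There is $m\in\widehat{\mathbf Z}$ with $R_m=1$ in $\Pi$.
\end{proposition}

\begin{proof}
Take $k=\mathbf F_2$. The map $k[[\widehat{\mathbf Z}]]\to k[[\Pi]]$, $t\mapsto y$, factors through $k[\mathbf Z/2]$. There $\delta$, having augmentation $\varepsilon(\partial_2f)=0$, is a multiple of $t-1$, and $(t-1)^2=0$. By \eqref{eq:eta}, $\eta(y)=y$ in $k[[\Pi]]$, a unit. So $h=z^js^{-1}y^ifx^n$ in $\Pi$. Apply the homomorphism $\Pi\to\widehat{\mathbf Z}\times\mathbf Z/2$, $x\mapsto(1,0)$, $y\mapsto(0,1)$. It kills $f,s,h$ and sends $z\mapsto(-1,1)$, so $n=j$ and $i\equiv j\pmod2$. With $m=j$ we have $y^i=y^m$ in $\Pi$, hence $h=z^ms^{-1}y^mfx^m$ and $R_m=1$ in $\Pi$.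
\end{proof}

\section{From $y^2=1$ to the free profinite group}\label{sec:main}

In this section and the next, $k=\mathbf F_2$. The quotient $\Pi$ is small enough for $\eta(y)$ to be a unit and, as we now see, large enough to remember $\rho_m$.

\begin{proposition}\label{prop:boot}
Let $m$ be as in Proposition~\ref{prop:Pi} and $\lambda=2m+1$. Then $[\lambda]_t$ and $\beta$ are units of $\mathbf F_2[[\widehat{\mathbf Z}]]$, the element $\alpha$ is a unit of $\mathbf F_2[[F]]$, and $R_m=1$ in $F$.
\end{proposition}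

\begin{proof}
\emph{Step 1: $\rho_m=0$.} Let $\Theta\colon F\to k[[\widehat{\mathbf Z}]]\rtimes\widehat{\mathbf Z}$ be the continuous homomorphism with $x\mapsto(0,t)$, $y\mapsto(1,1)$, the second component being written multiplicatively. Its first component is the derivation along $(x,y)\mapsto(t,1)$ with $x\mapsto0$, $y\mapsto1$, that is, $u\mapsto(\partial_2u)(t,1)$. Since $\Theta(y)^2=(2,1)$ is the identity in characteristic $2$, the map $\Theta$ factors through $\Pi$. So $\Theta(R_m)=1$ and $\rho_m=0$.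

\emph{Step 2: units.} The image of $\lambda$ in $\mathbf F_2$ is $1$, so Lemma~\ref{lem:beta} gives $[\lambda]_t\,\beta=t^m$. Hence $[\lambda]_t$, $\beta$ and $\eta=t\beta$ are units of $k[[\widehat{\mathbf Z}]]$. Then $\eta(y)s$ is a unit of $k[[F]]$, and by \eqref{E2} and Lemma~\ref{lem:rings}(i) so are $\alpha$ and $W$.

\emph{Step 3: $R_m=1$.} By \eqref{E1} and Step 1, $\partial_2R_m\cdot W=0$. By Step 2, $\partial_2R_m=0$, and Lemma~\ref{lem:vanish} gives $R_m=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]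
By Lemma~\ref{lem:GT2}, $f\in F'$ and \eqref{GT2} holds. Let $\lambda=2m+1$ be as in Proposition~\ref{prop:boot}. By \eqref{eq:R}, $(\lambda,f)$ satisfies \eqref{GT3}, and $\lambda^2=24c_2(f)+1$ by Lemma~\ref{lem:square}.
\end{proof}

\begin{remark}
The prime $2$ is essential only in Step 2. For odd $l$, Proposition~\ref{prop:Pi} and Step 1 go through over $\mathbf F_l$ with $y^l$ in place of $y^2$, since $t-1$ is nilpotent in $\mathbf F_l[\mathbf Z/l]$ and $\Theta(y)^l=1$. But $[\lambda]_t\,\beta=\lambda t^m$ makes $\beta$ a unit only if $l\nmid\lambda$. For $l=2$ this is automatic, and for odd $l$ it is not known at that stage.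
\end{remark}

\section{Uniqueness up to sign and the automorphism}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $\lambda=2m+1$ be the element of Proposition~\ref{prop:boot}. We prove (a) for it. Every element as in Theorem~\ref{thm:main} is odd and satisfies \eqref{GT3}, so it is then $\lambda$ or $-\lambda$, and it remains to prove (b) for both signs.

\emph{(a) $\lambda$ is a unit.} It is odd. Suppose an odd prime $q$ divides $\lambda$, and let $\xi$ be a primitive $q$-th root of unity in a finite extension of $\mathbf F_2$. The ring homomorphism $k[[\widehat{\mathbf Z}]]\to k[\mathbf Z/q]\to\mathbf F_2(\xi)$, $t\mapsto\xi$, sends $[\lambda]_t(t-1)=t^\lambda-1$ to $0$ and $t-1$ to $\xi-1\ne0$. So it sends the unit $[\lambda]_t$ to $0$, which is absurd.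

\emph{Exactly two solutions.} The element $-\lambda$ satisfies \eqref{GT3} by Lemma~\ref{lem:pm}, and $-\lambda\ne\lambda$ because $2\lambda\ne0$. Let $\lambda'=2m'+1$ satisfy \eqref{GT3}. Then $R_{m'}=1$, so $\rho_{m'}=0$, and Lemma~\ref{lem:beta} over $\mathbf F_2$ gives
\[
(t^{m'+1}-t^{-m'})\,\beta=t-1=(t^{m+1}-t^{-m})\,\beta .
\]
As $\beta$ is a unit, $t^{m'+1}+t^{-m'}=t^{m+1}+t^{-m}$. We have $m+1\ne-m$ and $m'+1\ne-m'$, because $\lambda$ and $\lambda'$ are odd, hence nonzero. By Lemma~\ref{lem:rings}(iii), $\{m'+1,-m'\}=\{m+1,-m\}$. So $m'=m$ or $m'=-m-1$, that is, $\lambda'=\pm\lambda$. Every square root of $24c_2(f)+1$ lies in $1+2\widehat{\mathbf Z}$, which gives the last sentence of (a).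

\emph{(b)} Let $\lambda'=\pm\lambda$ and let $\varphi(x)=x^{\lambda'}$, $\varphi(y)=f^{-1}y^{\lambda'}f$. The element $[\lambda']_t$ is a unit: $[\lambda]_t$ is one, and $[-\lambda]_t=-t^{-\lambda}[\lambda]_t$, as both sides become $t^{-\lambda}-1$ when multiplied by $t-1$. By the product rule,
\[
\partial_2\varphi(y)=f^{-1}\bigl([\lambda']_y+(y^{\lambda'}-1)\,\partial_2f\bigr)=f^{-1}[\lambda']_y\,\alpha,
\]
which is a unit of $k[[F]]$ by Proposition~\ref{prop:boot}. Let $\Gamma$ be a finite quotient of $F$, let $H\subset\Gamma$ be the image of $\varphi(F)$, and let $I\subset k[\Gamma]$ be the annihilator of the base point of $\Gamma/H$ in $k[\Gamma/H]$. It is a left ideal containing $\varphi(x)-1$ and $\varphi(y)-1$. From $\varphi(x)-1=[\lambda']_x(x-1)$ we get $x-1\in I$. From $\varphi(y)-1=\partial_1\varphi(y)\,(x-1)+\partial_2\varphi(y)\,(y-1)$ we then get $y-1\in I$. So $x$ and $y$ fix the base point, and $H=\Gamma$. By Lemma~\ref{lem:rings}(iv), $\varphi$ is surjective.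

For each $n$ the group $F$ has finitely many open subgroups of index $n$, since it has finitely many continuous homomorphisms to $S_n$. As $\varphi$ is surjective, $U\mapsto\varphi^{-1}(U)$ is an injective map of this finite set to itself, hence a bijection. So every open subgroup contains $\ker\varphi$, and $\ker\varphi=1$. A continuous bijection of a compact Hausdorff space is a homeomorphism, so $\varphi$ is an automorphism.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:GT}]
Let $f$ satisfy \eqref{GT5}. Then $f\in F'$ and \eqref{GT2} holds, by Lemma~\ref{lem:GT2}. By Theorems~\ref{thm:main} and~\ref{thm:sharp}, the pairs $(\lambda,f)$ and $(-\lambda,f)$ are distinct and lie in $\widehat{GT}$. Any pair in $\widehat{GT}$ with second component $f$ has an odd first component satisfying \eqref{GT3}, so it is one of these two.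
\end{proof}

\begin{thebibliography}{1}
\bibitem{Furusho} Hidekazu Furusho, \emph{Pentagon and hexagon equations}, arXiv:math/0702128 (2007).
\end{thebibliography}
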